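\title{Configuration equivalent nilpotent groups are isomorphic}

\begin{abstract}
A configuration set of a finitely generated group lists the colors that a point and its translates by the generators can take under a finite coloring of the group. Two groups are configuration equivalent if they have the same configuration sets. We prove that configuration equivalent finitely generated nilpotent groups are isomorphic, which answers a question of Abdollahi, Rejali and Yousofzadeh. The same holds for polycyclic-by-finite groups, and for a finitely generated virtually nilpotent group compared with an arbitrary finitely generated group. The main tool is a finite coloring of a polycyclic-by-finite group whose local rules force a free orbit. We also give a self-contained example of two non-isomorphic finitely generated center-by-metabelian groups that are configuration equivalent.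
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finitely generated group. Fix a generating sequence $\mathfrak g=(g_1,\dots,g_n)$ of $G$, with $n\ge1$, and a partition $\mathcal E=\{E_1,\dots,E_m\}$ of $G$ into finitely many nonempty classes, numbered from $1$ to $m$. A \emph{configuration} corresponding to $(\mathfrak g,\mathcal E)$ is a tuple $(c_0,\dots,c_n)\in\{1,\dots,m\}^{n+1}$ for which there is $x\in G$ with
\[
x\in E_{c_0}\qquad\text{and}\qquad g_ix\in E_{c_i}\quad(1\le i\le n).
\]
Let $\operatorname{Con}(\mathfrak g,\mathcal E)$ be the set of these configurations, and let $\operatorname{Con}(G)$ be the collection of the sets $\operatorname{Con}(\mathfrak g,\mathcal E)$, where $\mathfrak g$ runs over the finite generating sequences and $\mathcal E$ over the finite partitions of $G$. Finitely generated groups $G$ and $H$ are \emph{configuration equivalent}, written $G\approx H$, if $\operatorname{Con}(G)=\operatorname{Con}(H)$.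

View $\mathcal E$ as a coloring of the vertices of the Cayley graph, which has an edge labeled $i$ from $x$ to $g_ix$. A configuration is what one sees from a vertex: its own color and the colors at the ends of the $n$ edges that leave it. The set $\operatorname{Con}(\mathfrak g,\mathcal E)$ is the finite list of all such views; it forgets where and how often each view occurs. Isomorphic groups are configuration equivalent, and one asks for which groups the converse holds.

There are reasons for doubt. The first finite partitions that come to mind are the partitions into cosets of a normal subgroup $K$ of finite index, and their configurations are those of the finite group $G/K$ partitioned into points; they see nothing but finite quotients. Moreover, if $G\approx H$, the generating sequence of $H$ that matches a pair $(\mathfrak g,\mathcal E)$ may change with $\mathcal E$, so one cannot refine the partition and pass to a limit in any evident way. There is also a reason for hope. The classes of $\mathcal E$ are arbitrary subsets, and we shall see in Example~\ref{ex:Z} that the partition of $\mathbb Z$ into zero, the positive and the negative integers detects, with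 four configurations, that a generator has infinite order.

It is known that if $G\approx H$, then $G$ and $H$ have the same isomorphism types of finite quotients; that $G\cong H$ if $G$ is abelian; and that $H$ is nilpotent of class $c$ if $G$ is nilpotent of class $c$. Abdollahi, Rejali and Yousofzadeh \cite{ARY} asked whether configuration equivalence and isomorphism are the same relation on the class of finitely generated nilpotent groups. The answer is yes; our proof uses none of the three facts just quoted.

\begin{theorem}\label{thm:nilpotent}
If $G$ and $H$ are finitely generated nilpotent groups and $G\approx H$, then $G\cong H$.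
\end{theorem}

The method describes the inclusion $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$ itself, and in a larger class of groups.

\begin{theorem}\label{thm:polycyclic}
Let $G$ and $H$ be polycyclic-by-finite groups. Then $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$ if and only if for every finite generating sequence $(g_1,\dots,g_n)$ of $G$ there are a generating sequence $(h_1,\dots,h_n)$ of $H$ and an epimorphism $\theta\colon H\to G$ with $\theta(h_i)=g_i$ for all $i$. Consequently, $G\approx H$ if and only if $G\cong H$.
\end{theorem}

The condition asks for more than an epimorphism $H\to G$: the group $\mathbb Z^2$ maps onto $\mathbb Z$, but it has no generating sequence of length one. Theorem~\ref{thm:polycyclic} contains Theorem~\ref{thm:nilpotent}. We prove the nilpotent case separately because there the hardest step of the general case takes three lines. For virtually nilpotent groups no assumption on the second group is needed.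

\begin{theorem}\label{thm:virtually}
Let $G$ be a finitely generated virtually nilpotent group and let $H$ be an arbitrary finitely generated group. If $G\approx H$, then $G\cong H$.
\end{theorem}

By Gromov's theorem, the groups $G$ in Theorem~\ref{thm:virtually} are the finitely generated groups of polynomial growth. The results do not extend to all finitely generated solvable groups. The existence of non-isomorphic configuration equivalent solvable groups is due to Rejali and Soleimani-Malekan; we give a self-contained proof.

\begin{theorem}\label{thm:example}
There are non-isomorphic finitely generated center-by-metabelian groups that are configuration equivalent.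
\end{theorem}

Section~\ref{sec:small} shows the method in three small cases, and Section~\ref{sec:facts} collects the group theory that we need. Sections~\ref{sec:transfer}--\ref{sec:epi} construct an epimorphism $H\to G$ from the inclusion $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$ and prove Theorem~\ref{thm:nilpotent}. Theorems~\ref{thm:polycyclic}, \ref{thm:virtually} and~\ref{thm:example} are proved in Sections~\ref{sec:closure}, \ref{sec:virtually} and~\ref{sec:example}.

\section{Colorings and three small cases}\label{sec:small}

A \emph{coloring} of a set $Y$ is a map from $Y$ to a finite set $\Omega$, not necessarily onto. It is convenient to let the colors be elements of a set with some structure, and the following lemma allows this.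

\begin{lemma}\label{lem:colors}
Suppose $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$. For every generating sequence $(g_1,\dots,g_n)$ of $G$ and every coloring $f\colon G\to\Omega$ there are a generating sequence $(h_1,\dots,h_n)$ of $H$ and a coloring $f'\colon H\to\Omega$ with
\[
\{(f(x),f(g_1x),\dots,f(g_nx)):x\in G\}=\{(f'(y),f'(h_1y),\dots,f'(h_ny)):y\in H\}.
\]
In particular $f$ and $f'$ take the same values.
\end{lemma}

\begin{proof}
Let $\omega_1,\dots,\omega_m$ be the values of $f$ and put $E_j=f^{-1}(\omega_j)$. By hypothesis $\operatorname{Con}(\mathfrak g,\mathcal E)=\operatorname{Con}(\mathfrak h,\mathcal E')$ for a generating sequence $\mathfrak h$ and a partition $\mathcal E'=\{E'_1,\dots,E'_{m'}\}$ of $H$. The length of the tuples shows that $\mathfrak h$ has length $n$. The label of every class occurs as a first coordinate $c_0$, so $m=m'$. Let $f'$ take the value $\omega_j$ on $E'_j$.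
\end{proof}

Let $F=F_n$ be the free group on $x_1,\dots,x_n$. The elements $x_i^{\pm1}$ are its \emph{letters}, $|u|$ is the length of the reduced word for $u\in F$, and $B_R=\{u\in F:|u|\le R\}$. A generating sequence $(g_1,\dots,g_n)$ of $G$ is the same thing as an epimorphism $\varphi\colon F\to G$, $x_i\mapsto g_i$. If $\psi\colon F\to H$, $x_i\mapsto h_i$, is a second epimorphism, then an epimorphism $\theta\colon H\to G$ with $\theta(h_i)=g_i$ exists if and only if $\ker\psi\subseteq\ker\varphi$; it is given by $\theta(\psi(w))=\varphi(w)$. Our goal is therefore to show that every word that is nontrivial in $G$ is nontrivial in $H$. We write $[x,y]=xyx^{-1}y^{-1}$.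

In the examples, $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$, and $\psi$ and $f'$ come from Lemma~\ref{lem:colors}.

\begin{example}[a finite group]\label{ex:finite}
Let $G$ be finite and let $f$ be the identity map $G\to G$. Every configuration satisfies $c_i=g_ic_0$, so $f'(h_iy)=g_if'(y)$ for all $y\in H$. Replacing $y$ by $h_i^{-1}y$ gives $f'(h_i^{-1}y)=g_i^{-1}f'(y)$. Hence $f'(\psi(w)y)=\varphi(w)f'(y)$ for all $w\in F$, and $\psi(w)=1$ forces $\varphi(w)=1$.
\end{example}

\begin{example}[the infinite cyclic group]\label{ex:Z}
Let $G=\mathbb Z$ with the generating sequence $(1)$. Color $0$ by $\star$ and every other integer by its sign. The configurations are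
\[
(\star,+),\qquad(+,+),\qquad(-,-),\qquad(-,\star).
\]
Now $H=\langle h\rangle$, and some $y\in H$ has color $\star$. After $\star$ comes $+$, and after $+$ comes $+$, so $hy,h^2y,\dots$ all have color $+$, and none of them equals $y$. Thus $h$ has infinite order and $H\cong\mathbb Z$. One finite list of local rules has certified the infinitely many inequalities $h^k\ne1$. This coloring does not come from a finite quotient, since the class $\{0\}$ is not a union of cosets of an infinite subgroup.
\end{example}

\begin{example}[two levels]\label{ex:Z2}
Let $G=\langle a,b\rangle\cong\mathbb Z^2$. Color $b^ja^i$ by $(0,\operatorname{sgn}i)$ if $i\ne0$, by $(1,\operatorname{sgn}j)$ if $i=0$ and $j\neq0$, and by $\star$ if $i=j=0$. For $\varepsilon=\pm$, the following rules hold. From a point of color $\star$, the element $a^{\varepsilon1}$ leads to the color $(0,\varepsilon)$ and $b^{\varepsilon1}$ leads to $(1,\varepsilon)$. The element $a^{\varepsilon1}$ preserves $(0,\varepsilon)$, and $b^{\varepsilon1}$ preserves $(1,\varepsilon)$. Both $b$ and $b^{-1}$ preserve $(0,\varepsilon)$. A rule about $a^{-1}$ at $x$ is read off from the configuration at $a^{-1}x$: for instance,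 every configuration with $c_1=\star$ has $c_0=(0,-)$. So the rules hold in $H$ for $h_1,h_2$ in place of $a,b$. If $f'(y)=\star$, apply first $h_1^i$ and then $h_2^j$, one step at a time; the rules give
\[
f'(h_2^jh_1^iy)=f(b^ja^i).
\]
This is not yet enough, because an element of $H$ need not have the form $h_2^jh_1^i$. We must use the relation $[a,b]=1$. It gives the rule $f([a,b]x)=f(x)$, which concerns a path of length four. Suppose that this rule also holds in $H$, that is, $f'(zy')=f'(y')$ for $z=[h_1,h_2]$ and all $y'\in H$, and suppose that $H$ is nilpotent of class at most two. Then $z$ is central, $H/\langle z\rangle$ is abelian, and $f'$ is constant on the cosets of $\langle z\rangle$. If $h_2^jh_1^i\in\langle z\rangle$, then $f(b^ja^i)=f'(y)=\star$, so $i=j=0$. Hence $H/\langle z\rangle$ is free abelian on the images of $h_1,h_2$, and $h_1\mapsto a$, $h_2\mapsto b$ defines an epimorphism $H\to G$.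
\end{example}

The last example sets three tasks. Rules about paths of any bounded length must pass from $G$ to $H$ (Section~\ref{sec:transfer}). The colorings of Examples~\ref{ex:finite} and~\ref{ex:Z} must be stacked along a series with finite and infinite cyclic factors (Section~\ref{sec:rigid}). And finitely many relations of $G$, chosen before $\psi$ is known, must generate the image in $H$ of all relations of $G$ (Sections~\ref{sec:epi} and~\ref{sec:closure}).

\section{Facts from group theory}\label{sec:facts}

The lower central series of a group $L$ is defined by $\gamma_1(L)=L$ and $\gamma_{i+1}(L)=[\gamma_i(L),L]$, and $L$ is \emph{nilpotent of class at most $c$} if $\gamma_{c+1}(L)=1$. For a homomorphism $\pi$ defined on $L$ we have $\pi(\gamma_i(L))=\gamma_i(\pi(L))$. A group is \emph{polycyclic} if it has a finite series of subgroups from the group down to $1$, each normal in the previous one, with cyclic factors; it is \emph{polycyclic-by-finite} if it has a polycyclic normal subgroup of finite index. Such a group $G$ has a series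
\begin{equation}\label{eq:series}
G=G_0\ge G_1\ge\dots\ge G_r=1,\qquad G_{i+1}\trianglelefteq G_i,\qquad G_i/G_{i+1}\text{ finite or infinite cyclic}.
\end{equation}
A group is \emph{virtually nilpotent} if it has a nilpotent subgroup of finite index. We use the following textbook facts.

\begin{itemize}
\item[(F1)] Every subgroup $L$ of a polycyclic-by-finite group is finitely generated, because $(L\cap G_i)/(L\cap G_{i+1})$ embeds in $G_i/G_{i+1}$ and so is finite or cyclic.
\item[(F2)] Finitely generated nilpotent groups are polycyclic. A subgroup of finite index contains a normal subgroup of finite index, the intersection of its conjugates, and subgroups of finite index in finitely generated groups are finitely generated. Hence finitely generated virtually nilpotent groups are polycyclic-by-finite.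
\item[(F3)] Polycyclic-by-finite groups are finitely presented, and if $G$ is finitely presented, then the kernel of every epimorphism $F_n\to G$ is the normal closure of a finite set.
\item[(F4)] The group $F_n$ has finitely many subgroups of index at most $d$, since each is a point stabilizer for one of the finitely many actions of $F_n$ on a set $\{1,\dots,d'\}$ with $d'\le d$.
\end{itemize}

Epimorphisms produce inclusions between configuration sets.

\begin{lemma}\label{lem:pullback}
Let $\theta\colon H\to G$ be an epimorphism and let $\mathfrak h=(h_1,\dots,h_n)$ be a generating sequence of $H$ with image $\mathfrak g=(\theta(h_1),\dots,\theta(h_n))$. Then $\operatorname{Con}(\mathfrak g,\mathcal E)=\operatorname{Con}(\mathfrak h,\theta^{-1}\mathcal E)$ for every finite partition $\mathcal E$ of $G$.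
\end{lemma}

\begin{proof}
An element $y\in H$ realizes exactly the configuration that $\theta(y)$ realizes, and $\theta$ is onto.
\end{proof}

Our method gives epimorphisms in both directions, and the next lemma turns them into an isomorphism.

\begin{lemma}\label{lem:hopf}
Let $\theta\colon H\to G$ and $\theta'\colon G\to H$ be epimorphisms. If every subgroup of $H$ is finitely generated, then $\theta$ is an isomorphism.
\end{lemma}

\begin{proof}
Let $\beta=\theta'\theta$, a surjective endomorphism of $H$, and suppose $1\ne z\in\ker\beta$. For each $j$ there is $y$ with $\beta^j(y)=z$, and $y\in\ker\beta^{j+1}\setminus\ker\beta^j$. So $\ker\beta<\ker\beta^2<\cdots$ is strictly increasing. The union of this chain is finitely generated, so it equals one of its terms, a contradiction. Hence $\beta$ is injective, and so is $\theta$.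
\end{proof}

\section{From configurations to patterns}\label{sec:transfer}

Let $\varphi\colon F\to G$ be an epimorphism, $f\colon G\to\Omega$ a coloring and $U\subset F$ a finite set. The \emph{$U$-pattern} of $f$ at $x\in G$ is the map $U\to\Omega$, $u\mapsto f(\varphi(u)x)$, and $\mathcal P_U(\varphi,f)$ is the set of all $U$-patterns. Configurations are the patterns for $U=\{1,x_1,\dots,x_n\}$. To reach larger $U$, we recolor each point by its whole pattern on a ball. The new colors at $x$ and at $g_ix$ overlap consistently, this consistency is visible in configurations, and it forces the colors on the side of $H$ to be true patterns as well.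

\begin{lemma}[transfer]\label{lem:transfer}
Suppose $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$. Let $\varphi\colon F\to G$ be an epimorphism, $f\colon G\to\Omega$ a coloring and $U\subset F$ a finite set. Then there are an epimorphism $\psi\colon F\to H$ and a coloring $f'\colon H\to\Omega$ with $\mathcal P_U(\psi,f')=\mathcal P_U(\varphi,f)$.
\end{lemma}

\begin{proof}
Patterns restrict to subsets, so we may assume $U=B_R$ with $R\ge1$. Let $g_i=\varphi(x_i)$ and define $\hat f\colon G\to\Omega^{B_R}$ by $\hat f(x)(u)=f(\varphi(u)x)$. If $v$ and $vx_i$ lie in $B_R$, then
\[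
\hat f(g_ix)(v)=f(\varphi(v)g_ix)=f(\varphi(vx_i)x)=\hat f(x)(vx_i).
\]
So every configuration $(c_0,\dots,c_n)$ of $\hat f$ satisfies $c_i(v)=c_0(vx_i)$ whenever $v,vx_i\in B_R$. Lemma~\ref{lem:colors} gives a generating sequence $(h_i)$ of $H$, which defines $\psi$, and a coloring $\hat f'\colon H\to\Omega^{B_R}$ with the same configurations and the same values as $\hat f$. Thus for all $y\in H$,
\[
\hat f'(h_iy)(v)=\hat f'(y)(vx_i)\qquad(v,\,vx_i\in B_R).
\]
Replace $y$ by $h_i^{-1}y$ and put $w=vx_i$; this gives $\hat f'(h_i^{-1}y)(w)=\hat f'(y)(wx_i^{-1})$ whenever $w,wx_i^{-1}\in B_R$. So for every letter $s$,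
\begin{equation}\label{eq:overlap}
\hat f'(\psi(s)y)(v)=\hat f'(y)(vs)\qquad(v,\,vs\in B_R).
\end{equation}
Put $f'(y)=\hat f'(y)(1)$. We show by induction on $|u|$ that $\hat f'(y)(u)=f'(\psi(u)y)$ for all $y\in H$ and $u\in B_R$. For $u=1$ this is the definition. Otherwise write $u=vs$ with $s$ a letter and $|v|=|u|-1$. By \eqref{eq:overlap} and the induction hypothesis at the point $\psi(s)y$,
\[
\hat f'(y)(u)=\hat f'(\psi(s)y)(v)=f'(\psi(v)\psi(s)y)=f'(\psi(u)y).
\]
Hence the $B_R$-pattern of $f'$ at $y$ is $\hat f'(y)$, and $\mathcal P_{B_R}(\psi,f')$ is the set of values of $\hat f'$. This is the set of values of $\hat f$, which is $\mathcal P_{B_R}(\varphi,f)$.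
\end{proof}

So a condition satisfied by all $U$-patterns of $f$ is satisfied by all $U$-patterns of $f'$, and a pattern that occurs for $f$ occurs for $f'$. The order of the choices matters: $\psi$ depends on $f$ and $U$, so these must be fixed in advance. As a first application, finitely many inequalities pass from $G$ to $H$ with no assumption on the groups.

\begin{lemma}\label{lem:inequalities}
Suppose $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$. Let $\varphi\colon F\to G$ be an epimorphism and $W\subset F$ a finite set with $\varphi(w)\ne1$ for all $w\in W$. Then there is an epimorphism $\psi\colon F\to H$ with $\psi(w)\ne1$ for all $w\in W$.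
\end{lemma}

\begin{proof}
Join $x$ to $\varphi(w)x$ for all $x\in G$ and $w\in W$. This graph on $G$ has no loops, and each vertex has at most $2|W|$ neighbors. Enumerate the countable set $G$ and give each vertex in turn one of $2|W|+1$ colors not yet used on its neighbors. The resulting coloring satisfies $f(\varphi(w)x)\ne f(x)$ for all $x$ and $w$. Lemma~\ref{lem:transfer} with $U=\{1\}\cup W$ gives $\psi$ and $f'$ with $f'(\psi(w)y)\ne f'(y)$ for all $y\in H$ and $w\in W$. So $\psi(w)\ne1$.
\end{proof}

Equalities behave differently. If $\varphi(w)=1$, we learn only that $\psi(w)$ preserves $f'$, and $\psi(w)$ may be nontrivial. For instance, every generating sequence of $\mathbb Z/2$ lifts to the generating sequence of $\mathbb Z$ with entries in $\{0,1\}$, so $\operatorname{Con}(\mathbb Z/2)\subseteq\operatorname{Con}(\mathbb Z)$ by Lemma~\ref{lem:pullback}, while no epimorphism $F_1\to\mathbb Z$ kills $x_1^2$. This is why the inclusion $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$ can only give a map from $H$ onto $G$.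

\section{A coloring that forces a free orbit}\label{sec:rigid}

For $\ker\psi\subseteq\ker\varphi$ we need all inequalities of $G$ at once, for a single $\psi$. Lemma~\ref{lem:inequalities} handles finitely many of them, so we need one coloring whose local rules imply them all.

Let $G$ be polycyclic-by-finite, with a series \eqref{eq:series}. Call $i\in\{0,\dots,r-1\}$ an \emph{infinite} or a \emph{finite level} according to the factor $G_i/G_{i+1}$.
\begin{itemize}
\item At an infinite level $i$, let $\lambda_i\colon G_i\to\mathbb Z$ be an epimorphism with kernel $G_{i+1}$, choose $t_i\in G_i$ with $\lambda_i(t_i)=1$, and put $T_i=\{t_i,t_i^{-1}\}$.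
\item At a finite level $i$, let $T_i\subset G_i$ consist of one representative of each coset of $G_{i+1}$ in $G_i$ other than $G_{i+1}$.
\end{itemize}
Put $T=T_0\cup\dots\cup T_{r-1}$. Each $x\ne1$ lies in $G_i\setminus G_{i+1}$ for exactly one $i$. Define $f\colon G\to\Omega$ by $f(1)=\star$ and, for $x\in G_i\setminus G_{i+1}$,
\[
f(x)=\begin{cases}(i,\operatorname{sgn}\lambda_i(x))&\text{if $i$ is an infinite level},\\[2pt](i,xG_{i+1})&\text{if $i$ is a finite level},\end{cases}
\]
where signs are written $\pm1$ and $\Omega$ is the set of values. The sets $T$ and $\Omega$ are finite because the series is finite and each factor is finite or infinite cyclic; this is the only use of the hypothesis on $G$ in this section. A color $(i,\cdot)$ is said to have \emph{level} $i$. On $G_i\setminus G_{i+1}$ the color depends only on the image in $G_i/G_{i+1}$.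

Let $Y$ be a left $G$-set. A coloring $f'\colon Y\to\Omega$ \emph{obeys the rules} if the following hold for all $y\in Y$.
\begin{itemize}
\item[(R1)] If $f'(y)=\star$ and $t\in T$, then $f'(ty)=f(t)$.
\item[(R2)] If $i$ is an infinite level, $\varepsilon=\pm1$ and $f'(y)=(i,\varepsilon)$, then $f'(t_i^{\varepsilon}y)=(i,\varepsilon)$.
\item[(R3)] If $f'(y)$ has level $i$ and $t\in T_j$ with $j>i$, then $f'(ty)=f'(y)$.
\end{itemize}
The coloring $f$ of $Y=G$ obeys the rules. Rule (R1) holds because only $1$ has color $\star$. For (R2), if $\lambda_i(x)$ has sign $\varepsilon$, then so does $\lambda_i(t_i^\varepsilon x)=\lambda_i(x)+\varepsilon$. For (R3), we have $t\in G_j\le G_{i+1}$, so $tx$ and $x$ have the same image in $G_i/G_{i+1}$.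

The rules say nothing about a step from a color of level $i$ by an element of $T_j$ with $j<i$, or by $t_i^{-\varepsilon}$ from $(i,\varepsilon)$. The point of the next proof is that every element of $G$ can be reached from $1$ by a path without such steps.

\begin{lemma}\label{lem:rigid}
Let $Y$ be a left $G$-set and let $f'\colon Y\to\Omega$ obey the rules. If $f'(y)=\star$, then $f'(gy)=f(g)$ for all $g\in G$. In particular, the stabilizer of $y$ in $G$ is trivial.
\end{lemma}

\begin{proof}
Every $g\in G$ can be written as $g=\tau_{r-1}\cdots\tau_1\tau_0$, where $\tau_i$ is a power of $t_i$ at an infinite level and $\tau_i\in T_i\cup\{1\}$ at a finite level: choose $\tau_0$ of this form with $G_1g=G_1\tau_0$, then $\tau_1$ with $G_2(g\tau_0^{-1})=G_2\tau_1$, and so on down to $G_r=1$. If all $\tau_i$ are trivial, then $g=1$ and $f'(y)=\star=f(1)$. Otherwise let $i$ be minimal with $\tau_i\ne1$. Then $\tau_i\in G_i\setminus G_{i+1}$ and $\tau_{r-1}\cdots\tau_{i+1}\in G_{i+1}$, so $g$ and $\tau_i$ have the same image in $G_i/G_{i+1}$ and $f(g)=f(\tau_i)$.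

We claim that $f'(\tau_iy)=f(\tau_i)$. At a finite level this is (R1). At an infinite level, $\tau_i=t_i^{\varepsilon l}$ with $\varepsilon=\pm1$ and $l\ge1$; rule (R1) gives $f'(t_i^\varepsilon y)=(i,\varepsilon)$, and $l-1$ applications of (R2) give $f'(\tau_iy)=(i,\varepsilon)=f(\tau_i)$. This color has level $i$. Each $\tau_j$ with $j>i$ is a product of elements of $T_j$, so by (R3) applying $\tau_{i+1},\dots,\tau_{r-1}$ in turn does not change the color. Hence $f'(gy)=f(\tau_i)=f(g)$. If $gy=y$, then $f(g)=\star$, so $g=1$.
\end{proof}

\section{The epimorphism and the nilpotent case}\label{sec:epi}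

Lemma~\ref{lem:rigid} needs an action of $G$: the point $gy$ must depend on $g$ only, so that we may reach it along the normal form. After transfer we have a coloring of $H$, on which $F$ acts through $\psi$, and $G$ does not act. With $N=\ker\varphi$, the group $G=F/N$ does act on $H/\psi(N)$, so we need $f'$ to descend to this quotient. Transfer shows that $\psi(w)$ preserves $f'$ for finitely many $w\in N$. The elements of $H$ that preserve $f'$ under left multiplication form a subgroup, but it need not be normal: for the two-coloring by membership in a subgroup $K$ it is $K$ itself. So finitely many words must generate $\psi(N)$ as a subgroup, and they must do so for every $\psi$, since they are chosen first.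

\begin{proposition}\label{prop:epi}
Let $G$ be polycyclic-by-finite and $H$ finitely generated, with $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$. Let $\varphi\colon F\to G$ be an epimorphism with kernel $N$. Suppose that there is a finite set $W\subset N$ such that $\psi(N)=\langle\psi(W)\rangle$ for every epimorphism $\psi\colon F\to H$. Then there is an epimorphism $\psi\colon F\to H$ with $\ker\psi\subseteq\ker\varphi$. That is, there are a generating sequence $(h_1,\dots,h_n)$ of $H$ and an epimorphism $\theta\colon H\to G$ with $\theta(h_i)=\varphi(x_i)$ for all $i$.
\end{proposition}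

\begin{proof}
Let $f$ and $T$ be as in Section~\ref{sec:rigid}. For each $t\in T$ choose $\hat t\in F$ with $\varphi(\hat t)=t$, and let $U=\{1\}\cup\{\hat t:t\in T\}\cup W$. Take $\psi$ and $f'$ from Lemma~\ref{lem:transfer}.

Every $U$-pattern $p$ of $f$ has $p(w)=p(1)$ for $w\in W$, because $\varphi(w)=1$. Hence $f'(\psi(w)y)=f'(y)$ for all $y\in H$ and $w\in W$. The set $S=\{z\in H:f'(zy)=f'(y)\text{ for all }y\in H\}$ is closed under products, and under inverses since $f'(z^{-1}y)=f'(zz^{-1}y)=f'(y)$ for $z\in S$. So the subgroup $S$ contains $\langle\psi(W)\rangle=\psi(N)=:M$. As $\psi$ is onto, $M$ is normal in $H$. Therefore $f'$ is constant on each coset $My=yM$ and induces a coloring $\bar f$ of $Y=H/M$.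

The group $F$ acts on $Y$ by $w\cdot yM=\psi(w)yM$. For $w\in N$ we have $\psi(w)yM=\psi(w)My=My$, so $N$ acts trivially, and $Y$ is a $G$-set with $\varphi(w)\cdot yM=\psi(w)yM$. In particular $\bar f(t\cdot yM)=f'(\psi(\hat t)y)$ for $t\in T$. Each of the rules (R1)--(R3) is a condition on the pair of colors $p(1),p(\hat t)$ of a $U$-pattern $p$. All patterns of $f$ satisfy these conditions, hence so do all patterns of $f'$, which means that $\bar f$ obeys the rules. The pattern of $f$ at $1$ has $p(1)=\star$, so $f'(y_0)=\star$ for some $y_0\in H$. By Lemma~\ref{lem:rigid} the stabilizer of $y_0M$ in $G$ is trivial. If $w\in\ker\psi$, then $\varphi(w)\cdot y_0M=\psi(w)y_0M=y_0M$, so $\varphi(w)=1$.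
\end{proof}

For nilpotent $H$ the set $W$ is easy to find, because all epimorphisms $F\to H$ factor through one group in which every subgroup is finitely generated.

\begin{proof}[Proof of Theorem~\ref{thm:nilpotent}]
Choose $c$ such that both $G$ and $H$ have class at most $c$. Let $\varphi\colon F\to G$ be an epimorphism and $N=\ker\varphi$; then $N\supseteq\gamma_{c+1}(F)$. The group $F/\gamma_{c+1}(F)$ is finitely generated and nilpotent, so by (F2) and (F1) its subgroup $N/\gamma_{c+1}(F)$ is finitely generated: $N=\langle W\rangle\gamma_{c+1}(F)$ for a finite set $W\subset N$. For every epimorphism $\psi\colon F\to H$ we have $\psi(\gamma_{c+1}(F))=\gamma_{c+1}(H)=1$, so $\psi(N)=\langle\psi(W)\rangle$. Since $G$ is polycyclic, Proposition~\ref{prop:epi} gives an epimorphism $H\to G$. Exchanging the roles of $G$ and $H$ gives an epimorphism $G\to H$. By (F1) and Lemma~\ref{lem:hopf}, $G\cong H$.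
\end{proof}

\section{Normal closures in polycyclic-by-finite groups}\label{sec:closure}

Now let $H$ be polycyclic-by-finite. By (F3), $N=\ker\varphi$ is the normal closure of finitely many words, so $\psi(N)$ is generated by the conjugates of their images. For a fixed $\psi$, finitely many conjugates suffice by (F1). The difficulty is that we need a bound on the length of the conjugating words that does not depend on $\psi$.

The source of such a bound can be seen in $H=A\rtimes\langle t\rangle$ with $A=\mathbb Z^D$. The normal closure of $b\in A$ is spanned by the vectors $t^jb$, $j\in\mathbb Z$. The Cayley--Hamilton theorem, applied to the matrices of $t$ and of $t^{-1}$, shows that those with $|j|<D$ already span it, whatever $b$ and the action are. If $A$ is replaced by $\mathbb Z[t,t^{-1}]$, the normal closure of $1\in A$ is $A$, which is not finitely generated, and no bound exists. The next lemma extends the argument to several commuting automorphisms, up to finite index.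

\begin{lemma}\label{lem:module}
Let $F=F_n$ act by automorphisms on an abelian group $A$ generated by $D\ge1$ elements. Suppose that a subgroup $F^0$ of index $e$ in $F$ acts by pairwise commuting automorphisms. Put $k=2neD(2e-1)+e$. Then for every subset $B\subseteq A$ the subgroup generated by the elements $u\cdot b$ with $u\in F$, $b\in B$ is generated by those with $|u|\le k$.
\end{lemma}

\begin{proof}
The graph on the $e$ cosets $F^0u$, in which $F^0u$ is joined to $F^0us$ for each letter $s$, is connected, so every coset is at distance at most $e-1$ from $F^0$. Hence the cosets have representatives $\tau$ with $|\tau|\le e-1$, where $F^0$ is represented by $1$. Let $\overline u$ be the representative of $F^0u$. The elements $\tau s\,\overline{\tau s}^{\,-1}$, for $\tau$ a representative and $s$ a letter, form a list $\sigma_1,\dots,\sigma_m$ of $m=2ne$ elements of $F^0$ of length at most $2e-1$. Let $u=s_1\cdots s_l$ be a product of letters, and put $\tau_0=1$ and $\tau_j=\overline{s_1\cdots s_j}$. Then $\overline{\tau_{j-1}s_j}=\tau_j$, and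
\[
u=(\tau_0s_1\tau_1^{-1})(\tau_1s_2\tau_2^{-1})\cdots(\tau_{l-1}s_l\tau_l^{-1})\,\tau_l .
\]
So $u$ is a product of members of the list, with no inverses, followed by a representative $\tau$. Since the $\sigma_p$ commute on $A$, we can collect them: $u\cdot b=\sigma_1^{k_1}\cdots\sigma_m^{k_m}\tau\cdot b$ with all $k_p\ge0$.

Every endomorphism $\beta$ of $A$ satisfies a monic integer polynomial of degree $D$. Indeed, let $\pi\colon\mathbb Z^D\to A$ be onto, choose an endomorphism $\tilde\beta$ of $\mathbb Z^D$ with $\pi\tilde\beta=\beta\pi$, and let $\chi$ be its characteristic polynomial; then $\chi(\beta)\pi=\pi\chi(\tilde\beta)=0$, so $\chi(\beta)=0$. Division with remainder by $\chi$ shows that every power $\beta^q$, $q\ge0$, is an integer combination of $\beta^0,\dots,\beta^{D-1}$. Applying this to each $\sigma_p$, we find that $u\cdot b$ is an integer combination of the elements $\sigma_1^{j_1}\cdots\sigma_m^{j_m}\tau\cdot b$ with $0\le j_p<D$. These words have length at most $m(D-1)(2e-1)+e-1\le k$.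
\end{proof}

Commutativity was used to collect the factors, which leaves only $m$ exponents to bound. It is supplied by a theorem of Mal'cev \cite[15.1.6]{Robinson}, \cite[Ch.~2]{Segal}: a polycyclic group has a subgroup of finite index whose derived subgroup is nilpotent. If $H$ is polycyclic-by-finite, apply this to a polycyclic subgroup of finite index and intersect the conjugates of the resulting subgroup; this gives a normal subgroup $H^0$ of finite index in $H$ such that $P=[H^0,H^0]$ is nilpotent.

\begin{lemma}\label{lem:closure}
Let $H$ be polycyclic-by-finite and $n\ge1$. There is a number $\rho=\rho(H,n)$ such that for every epimorphism $\psi\colon F_n\to H$ and every subset $X\subseteq H$, the normal closure of $X$ in $H$ is generated by the elements $\psi(u)x\psi(u)^{-1}$ with $x\in X$ and $|u|\le\rho$.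
\end{lemma}

\begin{proof}
Let $H^0$ and $P$ be as above and let $e=[H:H^0]$. Consider the series
\[
H\ge A_1=H^0\ge A_2=\gamma_1(P)=P\ge A_3=\gamma_2(P)\ge\dots\ge A_s=1 .
\]
Its terms are characteristic in $H^0$, hence normal in $H$. For $j\ge1$ the factor $A_j/A_{j+1}$ is abelian, and finitely generated by (F1), say by $D_j\ge1$ elements. The group $H^0$ acts on it by conjugation through an abelian group: trivially if $j=1$, and through $H^0/P$ if $j\ge2$, because $P$ centralizes $\gamma_{j-1}(P)/\gamma_j(P)$. The numbers $e$, $s$, $D_j$ depend only on $H$.

Given $\psi$ and $X$, let $M$ be the normal closure of $X$ and let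
\[
M_R=\langle\psi(u)x\psi(u)^{-1}:x\in X,\ |u|\le R\rangle .
\]
Then $M_0\le M_1\le\dots\le M$ and $\psi(u)M_R\psi(u)^{-1}\subseteq M_{R+|u|}$. We use the following criterion in $H$ and in its quotients: a subgroup that contains $X$ and is mapped into itself by conjugation with $\psi(s)$ for every letter $s$ is normal, and therefore contains $M$. We shall find numbers $R_1,\dots,R_s$, independent of $\psi$ and $X$, with $M_{R_j}A_j=MA_j$. Then $\rho=R_s$ has the required property.

\emph{The finite top.} The chain $M_0A_1\le M_1A_1\le\dots\le M_eA_1$ corresponds to a chain of $e+1$ subgroups of the group $H/A_1$ of order $e$, so $M_RA_1=M_{R+1}A_1$ for some $R<e$. Conjugation with $\psi(s)$ maps $M_RA_1$ into $M_{R+1}A_1=M_RA_1$. By the criterion $M_RA_1=MA_1$, and so $R_1=e$ works.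

\emph{From $j$ to $j+1$.} Let $j\ge1$ and $R=R_j$. Work in $\bar H=H/A_{j+1}$, write bars for images, and put $A=A_j/A_{j+1}$ and $L=\bar M_R$. The induction hypothesis gives $\bar M\subseteq LA$. So $L$ fails to be normal only by elements of $A$, and we enlarge $L$ by these elements and their conjugates. Let $B=\bar M_{R+1}\cap A$. The group $F_n$ acts on $A$ by conjugation through $\psi$, and $F^0=\psi^{-1}(H^0)$ has index $e$ and acts by commuting automorphisms. Let $k$ be the number in Lemma~\ref{lem:module} for $n$, $e$, $D_j$, and let $B'$ be the subgroup generated by the conjugates of $B$ by the elements $\psi(u)$ with $|u|\le k$. By Lemma~\ref{lem:module}, $B'$ is generated by all conjugates of $B$, so it is normal in $\bar H$, and $LB'$ is a subgroup. Also $B'\subseteq\bar M_{R+1+k}$.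

Let $v\in\bar M_{R+1}$. Since $\bar M_{R+1}\subseteq\bar M\subseteq LA$, we can write $v=\ell a$ with $\ell\in L$ and $a\in A$. Then $a=\ell^{-1}v$ lies in $\bar M_{R+1}\cap A=B$. Thus $\bar M_{R+1}\subseteq LB'$. Conjugation with $\psi(s)$, for a letter $s$, maps $L$ into $\bar M_{R+1}\subseteq LB'$ and $B'$ onto $B'$, so it maps $LB'$ into itself. Since $LB'$ contains $\bar X$, the criterion gives
\[
\bar M\subseteq LB'\subseteq\bar M_{R+1+k}\subseteq\bar M .
\]
Hence $M_{R+1+k}A_{j+1}=MA_{j+1}$, and $R_{j+1}=R_j+1+k$ works.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:polycyclic}]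
Suppose that the condition on generating sequences holds. For every pair $(\mathfrak g,\mathcal E)$, Lemma~\ref{lem:pullback} gives $\operatorname{Con}(\mathfrak g,\mathcal E)=\operatorname{Con}(\mathfrak h,\theta^{-1}\mathcal E)\in\operatorname{Con}(H)$.

Conversely, suppose $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$, and let $\varphi\colon F_n\to G$ correspond to $(g_1,\dots,g_n)$. By (F3), $N=\ker\varphi$ is the normal closure of a finite set $\{w_1,\dots,w_p\}$. Put
\[
W=\{uw_ju^{-1}:1\le j\le p,\ |u|\le\rho(H,n)\},
\]
a finite subset of $N$. For every epimorphism $\psi\colon F_n\to H$, the group $\psi(N)$ is the normal closure of $\{\psi(w_1),\dots,\psi(w_p)\}$ in $H$, so $\psi(N)=\langle\psi(W)\rangle$ by Lemma~\ref{lem:closure}. Proposition~\ref{prop:epi} gives $(h_i)$ and $\theta$.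

If $G\approx H$, then each of the two groups maps onto the other, and $G\cong H$ by (F1) and Lemma~\ref{lem:hopf}. If $G\cong H$, then $G\approx H$ by Lemma~\ref{lem:pullback}.
\end{proof}

\section{Virtually nilpotent groups}\label{sec:virtually}

To apply Theorem~\ref{thm:polycyclic} we must show that $H$ is polycyclic-by-finite. The failure of virtual nilpotency, with given bounds on index and class, is witnessed by finitely many nontrivial words, and Lemma~\ref{lem:inequalities} carries these from $H$ to $G$.

\begin{proof}[Proof of Theorem~\ref{thm:virtually}]
Let $Q\le G$ have index at most $d$ and be nilpotent of class at most $c$. We claim that $H$ also has a subgroup of index at most $d$ that is nilpotent of class at most $c$. Suppose not. Let $\psi\colon F_n\to H$ be an epimorphism and let $L_1,\dots,L_p$ be the subgroups of $F_n$ of index at most $d$, finite in number by (F4). Each $\psi(L_j)$ has index at most $d$ in $H$, so $\psi(\gamma_{c+1}(L_j))=\gamma_{c+1}(\psi(L_j))\ne1$. Choose $w_j\in\gamma_{c+1}(L_j)$ with $\psi(w_j)\ne1$. Since $\operatorname{Con}(H)\subseteq\operatorname{Con}(G)$, Lemma~\ref{lem:inequalities}, with $G$ and $H$ exchanged, gives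 an epimorphism $\varphi\colon F_n\to G$ with $\varphi(w_j)\ne1$ for all $j$. We have no control over $\varphi$, which is why a word was chosen in every $L_j$. The subgroup $\varphi^{-1}(Q)$ has index $[G:Q]\le d$, so it equals some $L_j$, and then $\varphi(w_j)\in\gamma_{c+1}(Q)=1$. This contradiction proves the claim. By (F2) both groups are polycyclic-by-finite, and Theorem~\ref{thm:polycyclic} gives $G\cong H$.
\end{proof}

\section{A center-by-metabelian example}\label{sec:example}

A group is \emph{metabelian} if its derived subgroup is abelian, and \emph{center-by-metabelian} if its quotient by its center is metabelian; such a group is solvable. By Lemma~\ref{lem:pullback}, two groups are configuration equivalent as soon as each maps onto the other by an epimorphism along which all generating sequences lift to generating sequences. The following condition guarantees the lifting.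

\begin{lemma}\label{lem:lift}
Let $\theta\colon H\to G$ be an epimorphism of finitely generated groups whose kernel $Z$ is central in $H$ and contained in $[H,H]$. Then $\operatorname{Con}(G)\subseteq\operatorname{Con}(H)$.
\end{lemma}

\begin{proof}
Let $(g_i)$ be a generating sequence of $G$, choose $h_i\in H$ with $\theta(h_i)=g_i$, and let $L=\langle h_1,\dots,h_n\rangle$. Then $LZ=H$. Since $Z$ is central, $L$ is normal in $H$, and $H/L\cong Z/(Z\cap L)$ is abelian. Hence $L\supseteq[H,H]\supseteq Z$, and $L=H$. Now apply Lemma~\ref{lem:pullback}.
\end{proof}

By Lemma~\ref{lem:hopf}, an example of this kind needs a surjective endomorphism with nontrivial kernel. We take a finitely generated group $\Gamma$ whose center is a free abelian group with basis indexed by $\mathbb Z$, together with an automorphism $\alpha$ that shifts the basis. A central subgroup $K_1$ with $K_1<\alpha(K_1)$ gives such an endomorphism of $\Gamma/K_1$, and a subgroup $K_2$ between $K_1$ and $\alpha(K_1)$ gives the second group. We arrange $\alpha(K_1)/K_1\cong\mathbb Z/4$, the smallest cyclic group with a subgroup strictly in between.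

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $\Lambda=\mathbb Z[t,t^{-1}]$. In $GL_3(\Lambda)$ let $e_{ij}(a)$ be the elementary matrix with entry $a$ in position $(i,j)$, let $V$ be the group of upper unitriangular matrices, and let $\delta=\operatorname{diag}(1,t,1)$. Conjugation by $\operatorname{diag}(d_1,d_2,d_3)$ multiplies the $(i,j)$ entry by $d_id_j^{-1}$. Thus $\delta$ normalizes $V$, so $\Gamma=V\langle\delta\rangle=V\rtimes\langle\delta\rangle$ is a group, and
\[
\delta e_{12}(a)\delta^{-1}=e_{12}(t^{-1}a),\qquad\delta e_{23}(b)\delta^{-1}=e_{23}(tb),\qquad\delta e_{13}(c)\delta^{-1}=e_{13}(c).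
\]
Multiplying out four matrices gives $[e_{12}(a),e_{23}(b)]=e_{13}(ab)$.

\emph{Finite generation.} The subgroup generated by $\delta$, $e_{12}(1)$, $e_{23}(1)$ contains $e_{12}(t^i)$ and $e_{23}(t^i)$ for all $i\in\mathbb Z$, hence $e_{12}(\Lambda)$ and $e_{23}(\Lambda)$, hence every $e_{13}(c)=[e_{12}(c),e_{23}(1)]$. Every element of $V$ has the form $e_{12}(a)e_{23}(b)e_{13}(c)$, so this subgroup is $\Gamma$.

\emph{Centers.} Let $C=e_{13}(\Lambda)$, which we identify with the additive group of $\Lambda$. It is central in $V$ and commutes with $\delta$, so it is central in $\Gamma$, and it lies in $[\Gamma,\Gamma]$ by the last formula. The quotient $\Gamma/C$ is $\Lambda^2\rtimes\langle\delta\rangle$ with $\delta(a,b)\delta^{-1}=(t^{-1}a,tb)$, which is metabelian. Its center is trivial. Indeed, let $v\delta^l$ be central, with $v=(a,b)$. Commuting with $\delta$ means $\delta v\delta^{-1}=v$, that is, $(t^{-1}-1)a=0$ and $(t-1)b=0$, so $v=0$ because $\Lambda$ is a domain. Then $\delta^l$ commutes with $(1,0)$, so $t^{-l}=1$ and $l=0$. For every subgroup $K\le C$, the center of $\Gamma/K$ contains $C/K$ and maps into the trivial center of $\Gamma/C$. So the center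 of $\Gamma/K$ is $C/K$, and $\Gamma/K$ is a finitely generated center-by-metabelian group.

\emph{The two quotients.} Conjugation by $\operatorname{diag}(t,1,1)$ maps $V$ onto $V$ and fixes $\delta$, so it is an automorphism $\alpha$ of $\Gamma$, and it acts on $C=\Lambda$ as multiplication by $t$. Let $K_1$ and $K_2$ be the subgroups of $C$ with the following bases, from which a basis of $\alpha(K_1)=tK_1$ follows:
\[
\begin{array}{llll}
K_1: & t^i\ (i<0), & 4t^0, & 4t^i\ (i>0);\\
K_2: & t^i\ (i<0), & 2t^0, & 4t^i\ (i>0);\\
\alpha(K_1): & t^i\ (i<0), & t^0, & 4t^i\ (i>0).
\end{array}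
\]
Thus $K_1\le K_2\le\alpha(K_1)$, and there are epimorphisms
\[
\Gamma/K_1\longrightarrow\Gamma/K_2\longrightarrow\Gamma/\alpha(K_1)\cong\Gamma/K_1,
\]
where the isomorphism is induced by $\alpha^{-1}$. The kernels $K_2/K_1$ and $\alpha(K_1)/K_2$ are images of subgroups of $C$, so they are central and contained in the derived subgroups. Lemma~\ref{lem:lift} gives
\[
\operatorname{Con}(\Gamma/K_2)\subseteq\operatorname{Con}(\Gamma/K_1)=\operatorname{Con}(\Gamma/\alpha(K_1))\subseteq\operatorname{Con}(\Gamma/K_2),
\]
so $\Gamma/K_1\approx\Gamma/K_2$.

\emph{Non-isomorphism.} The centers are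
\[
C/K_1\cong\bigoplus_{i\ge0}\mathbb Z/4,\qquad C/K_2\cong\mathbb Z/2\oplus\bigoplus_{i>0}\mathbb Z/4 .
\]
In the first group an element $z$ with $2z=0$ has all coordinates in $\{0,2\}$, so $z=2z'$ for some $z'$. In the second group the generator $z$ of $\mathbb Z/2$ has $2z=0$, but it is not of the form $2z'$, since $2z'$ has coordinate $0$ in $\mathbb Z/2$. So the centers are not isomorphic, and $\Gamma/K_1\not\cong\Gamma/K_2$.
\end{proof}

In this example the condition of Theorem~\ref{thm:polycyclic} on generating sequences holds in both directions, by the proof of Lemma~\ref{lem:lift}. The step that fails is the passage from two epimorphisms to an isomorphism: the centers are not finitely generated, so Lemma~\ref{lem:hopf} does not apply.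

\begin{thebibliography}{9}

\bibitem{ARY}
A. Abdollahi, A. Rejali and A. Yousofzadeh, \emph{Configuration of nilpotent groups and isomorphism}, arXiv:0811.2291 (2008).

\bibitem{Robinson}
D. Robinson, \emph{A Course in the Theory of Groups}.

\bibitem{Segal}
D. Segal, \emph{Polycyclic Groups}.

\end{thebibliography}
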